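\title{Continuity of the isoperimetric profile under a lower Ricci curvature bound}

\begin{abstract}
Let $M$ be a complete connected Riemannian $n$-manifold with $\mathrm{Ric}\ge-(n-1)k$, $k\ge0$, and let $J$ be the isoperimetric profile of the simply connected space form of curvature $-k$. We prove that the isoperimetric profile $I_M$ satisfies $|I_M(v)-I_M(w)|\le 2J(|v-w|)$. No lower bound on the volume of balls is assumed, nor the existence of isoperimetric regions. This answers affirmatively a question of Nardulli and Pansu. The volume of a competitor is changed by removing or adding many balls of one fixed radius, at a cost in perimeter proportional to the volume moved. If isoperimetric regions exist in every volume, we show that the factor $2$ can be dropped, which is optimal, and that $I_M$ is locally the sum of a concave function and a quadratic polynomial.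
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $M$ be a complete connected Riemannian manifold of dimension $n$. We write $|E|$ for the volume of a measurable set $E\subset M$, so that $|M|\in(0,\infty]$. A \emph{domain} is a smooth compact codimension-$0$ submanifold with boundary. The \emph{isoperimetric profile} of $M$ is the function
\[
I_M(v)=\inf\{\operatorname{area}(\partial D)\;:\;D\subset M\text{ a domain},\ |D|=v\},\qquad 0<v<|M| .
\]
It measures the least amount of boundary needed to enclose the volume $v$. An \emph{isoperimetric region} of volume $v$ is a set $\Omega$ of finite perimeter in the sense of De Giorgi with $|\Omega|=v$ and $P(\Omega)=I_M(v)$; the perimeter $P$ is recalled in Section~\ref{sec:tools}. We say that $M$ \emph{admits isoperimetric regions in every volume} if such a set exists for each $v\in(0,|M|)$. If $n=1$, then $M$ is a line or a circle and $I_M\equiv2$, so we assume $n\ge2$ throughout.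

Is $I_M$ continuous? Half of the answer is free. A domain $D$ of volume $v$ can be pushed by the flow of a vector field that points outward along $\partial D$; for small times the images realize all volumes near $v$, with boundary area close to $\operatorname{area}(\partial D)$. Hence $I_M$ is always upper semicontinuous. Lower semicontinuity asks for more: given almost optimal domains $D_j$ of volumes $v_j\to v$, one has to correct their volumes to $v$ at a cost that tends to $0$. On a noncompact manifold the $D_j$ may move off to infinity, and no single deformation serves for all of them. A uniform correction needs some uniformity of the geometry.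

It is known that $I_M$ is continuous if $M$ is compact, if $M$ has $C^{2,\alpha}$-bounded geometry, or if $|M|<\infty$. It is also known to be continuous if the Ricci curvature of $M$ is bounded below, $M$ admits isoperimetric regions in every volume, and $M$ is \emph{noncollapsed}: $\inf_{x\in M}|B(x,1)|>0$. On the other hand, there is a connected noncompact complete $3$-dimensional Riemannian manifold whose profile is discontinuous. Nardulli and Pansu \cite{NP} pose the following question.

\medskip
\noindent\textbf{Question.} \emph{If $M$ has Ricci curvature bounded below and admits isoperimetric regions in every volume, is $I_M$ continuous? That is, can the noncollapsing assumption be removed?}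
\medskip

One may well expect noncollapsing to matter. The simplest way to change a volume by $\varepsilon$ is to add or remove a ball. A lower Ricci bound controls the area of spheres of small radius, but it bounds the volume of balls only from above; noncollapsing is what guarantees that a ball of volume $\varepsilon$ has small radius. Nevertheless the answer is yes, and the existence of isoperimetric regions is not needed either.

To state the results, write the curvature bound as $\mathrm{Ric}\ge-(n-1)k$ with $k\ge0$. The \emph{model} is the simply connected $n$-dimensional space form of curvature $-k$. Let $\omega_n$ be the volume of the unit ball of $\mathbf R^n$, and let $\operatorname{sn}_k(r)=\sinh(\sqrt k\,r)/\sqrt k$ if $k>0$ and $\operatorname{sn}_0(r)=r$. The sphere and the ball of radius $r$ in the model have area and volume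
\[
A(r)=n\omega_n\operatorname{sn}_k(r)^{n-1},\qquad V(r)=\int_0^rA(t)\,dt ,
\]
and $V$ is an increasing bijection of $[0,\infty)$. Put
\[
J(\varepsilon)=A\bigl(V^{-1}(\varepsilon)\bigr),\qquad\varepsilon\ge0 ,
\]
the boundary area of the model ball of volume $\varepsilon$. By the classical isoperimetric inequality, balls are isoperimetric regions in the model, so $J$ is the profile of the model. For $k=0$ we have $J(\varepsilon)=n\omega_n^{1/n}\varepsilon^{(n-1)/n}$. For $n=2$, $k=1$ we have $A=2\pi\sinh r$, $V=2\pi(\cosh r-1)$, hence $A^2=V(V+4\pi)$ and $J(\varepsilon)=\sqrt{\varepsilon^2+4\pi\varepsilon}$.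

\begin{theorem}\label{thm:A}
Let $M$ be a complete connected Riemannian manifold of dimension $n\ge2$ with $\mathrm{Ric}\ge-(n-1)k$, $k\ge0$. Then
\[
|I_M(v)-I_M(w)|\le2J(|v-w|)\qquad\text{for all }v,w\in(0,|M|).
\]
In particular $I_M$ is continuous, and there is a constant $C$ depending only on $n$ and $k$ such that $|I_M(v)-I_M(w)|\le C|v-w|^{(n-1)/n}$ whenever $|v-w|\le1$.
\end{theorem}

Theorem~\ref{thm:A} answers the question. It also shows that a manifold with discontinuous profile has Ricci curvature unbounded below. When isoperimetric regions exist, their second variation gives more.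

\begin{theorem}\label{thm:B}
Let $M$ be as in Theorem~\ref{thm:A} and assume that $M$ admits isoperimetric regions in every volume.
\begin{enumerate}
\item[(i)] $I_M$ is locally the sum of a concave function and a quadratic polynomial. Hence it is locally Lipschitz and has one-sided derivatives everywhere.
\item[(ii)] $|I_M(v)-I_M(w)|\le J(|v-w|)$ for all $v,w\in(0,|M|)$. This modulus is optimal for all $n$, $k$ and all values of $|v-w|$: it cannot be replaced by a smaller one depending only on $n$, $k$ and $|v-w|$.
\item[(iii)] If $|M|=\infty$, then $v\mapsto I_M(v)+(n-1)\sqrt k\,v$ is nondecreasing.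
\end{enumerate}
\end{theorem}

\section{The idea on a thin cylinder}\label{sec:idea}

To bound $I_M(v-\varepsilon)$ by $I_M(v)$ plus a small error, take an almost optimal set $\Omega$ of volume $v$ and cut out a part of volume $\varepsilon$. Removing $B(x,r)$ creates new boundary only along the part of the sphere that lies in $\Omega$. The area of that part is the derivative of $f(r)=|\Omega\cap B(x,r)|$, and the Ricci bound gives $f'(r)\le A(r)$. This suffices if some ball of small radius contains the volume $\varepsilon$ of $\Omega$. The following example shows how collapsing destroys this argument and what survives.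

\begin{example}\label{ex:cylinder}
Let $M=(\mathbf R/\ell\mathbf Z)\times\mathbf R$ be a flat cylinder with coordinates $(\theta,t)$, $|\theta|\le\ell/2$. Here $n=2$, $k=0$, $A(r)=2\pi r$, $V(r)=\pi r^2$ and $J(\varepsilon)=2\sqrt{\pi\varepsilon}$. Fix $0<\varepsilon<v$ and let $\Omega=\{0\le t\le v/\ell\}$, of area $v$. We think of $\ell$ as very small.

A ball of radius $r$ lies in a band of height $2r$, so its area is at most $2\ell r$. A single ball of area $\varepsilon$ therefore has radius at least $\varepsilon/(2\ell)$, and the bound $A(r)\ge\pi\varepsilon/\ell$ on the cost is useless as $\ell\to0$.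

Compare instead the boundary of a ball with its own area. For $r\ge\ell$ the ball $B$ of radius $r$ about $(0,t_0)$ is $\{|t-t_0|<\sqrt{r^2-\theta^2}\}$. Its area is at least $2\ell\sqrt{r^2-\ell^2/4}$, and its boundary consists of two arcs, each of length $\int_{-\ell/2}^{\ell/2}r(r^2-\theta^2)^{-1/2}\,d\theta\le\ell r(r^2-\ell^2/4)^{-1/2}$. Hence
\[
\frac{\operatorname{length}(\partial B)}{|B|}\le\frac{r}{r^2-\ell^2/4}\le\frac4{3r}\le\frac2r=\frac{A(r)}{V(r)} ,
\]
a bound that does not depend on $\ell$.

Now fix a radius $s$ and place balls of radius $s$ at heights $s,3s,5s,\dots$ inside $\Omega$. They are disjoint, at least $v/(2s\ell)-1$ of them fit, and their total area is at least $(v/(2s\ell)-1)\,2\ell\sqrt{s^2-\ell^2/4}$, which tends to $v>\varepsilon$ as $\ell\to0$. Remove them one after another as long as the removed area stays at most $\varepsilon$. This adds at most $(2/s)\varepsilon$ to the length of the boundary. Then remove a last ball of radius at most $s$ to reach exactly $\varepsilon$, at a cost of at most $2\pi s$. With $\pi s^2=\varepsilon$ both terms equal $2\sqrt{\pi\varepsilon}$, and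 the total cost is at most $2J(\varepsilon)$, although the number of balls is of order $1/\ell$.
\end{example}

On a general manifold the bound $\operatorname{area}(\partial B)\le(A/V)(r)\,|B|$ is the Bishop--Gromov inequality. Two difficulties remain. First, the balls need not lie inside $\Omega$, and the inequality $f'\le(A/V)f$ that we want for $\Omega\cap B(x,r)$ fails for bad centers. If $\Omega$ is a half-plane in $\mathbf R^2$ at distance $a>0$ from $x$ and $r>a$, then $\Omega\cap B(x,r)$ is a circular segment of height $r-a$ whose chord is shorter than its arc $f'(r)$, so $f'(r)/f(r)\ge1/(r-a)$, which is unbounded as $r\downarrow a$. We find a good center by averaging over all centers (Lemma~\ref{lem:average}). Second, the successive pieces may have summable volumes with sum less than $\varepsilon$. A maximality argument excludes this (Lemma~\ref{lem:remove}).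

\section{Volume comparison and perimeter}\label{sec:tools}

From now on $M$ satisfies the hypotheses of Theorem~\ref{thm:A}. We write $I=I_M$, $B(x,r)$ for the open ball, $d_x=d(x,\cdot)$, and
\[
h=A/V,\qquad c=(n-1)\sqrt k .
\]

\subsection{The model functions}

\begin{lemma}\label{lem:model}
\begin{enumerate}
\item[(a)] $J$ is continuous and increasing on $[0,\infty)$, smooth and concave on $(0,\infty)$, $J(0)=0$, and $J'>c$. In particular $J(\varepsilon)\ge c\varepsilon$.
\item[(b)] $h$ is nonincreasing on $(0,\infty)$, and $h(s)\varepsilon=A(s)=J(\varepsilon)$ if $V(s)=\varepsilon$.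
\item[(c)] There is $C=C(n,k)$ with $A(r)\le Cr^{n-1}$ for $r\le2$ and $J(\varepsilon)\le C\varepsilon^{(n-1)/n}$ for $\varepsilon\le1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $n\ge2$, the function $A$ is increasing with $A(0)=0$. Differentiating $J(V(r))=A(r)$ and using $V'=A$ gives
\begin{equation}\label{eq:Jprime}
J'(V(r))=\frac{A'(r)}{A(r)}=
\begin{cases}(n-1)\sqrt k\,\coth(\sqrt k\,r),&k>0,\\ (n-1)/r,&k=0,\end{cases}
\end{equation}
which is decreasing in $r$ and larger than $c$. This proves (a). A concave function with $J(0)=0$ has $J(\varepsilon)/\varepsilon$ nonincreasing, and $h(r)=J(V(r))/V(r)$; this proves (b). As $r\to0$ we have $A(r)\sim n\omega_nr^{n-1}$ and $V(r)\sim\omega_nr^n$, so $J(\varepsilon)\sim n\omega_n^{1/n}\varepsilon^{(n-1)/n}$, and (c) follows by continuity.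
\end{proof}

\subsection{The Bishop--Gromov inequality}

On a complete manifold with $\mathrm{Ric}\ge-(n-1)k$, the function $r\mapsto|B(x,r)|/V(r)$ is nonincreasing and at most $1$, for every $x$. This is the only form in which the Ricci bound enters the proof of Theorem~\ref{thm:A}. For $0<r<r'$ it gives
\begin{equation}\label{eq:BG}
|B(x,r')|-|B(x,r)|\le|B(x,r)|\,\frac{V(r')-V(r)}{V(r)}\le V(r')-V(r).
\end{equation}
Thus spheres are null sets. For a measurable set $E$ and a point $x$, the function $f(r)=|E\cap B(x,r)|$ is nondecreasing, vanishes at $0$, and satisfies $f(r')-f(r)\le V(r')-V(r)$, so it is locally Lipschitz on $[0,\infty)$. We put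
\[
f^+(r)=\liminf_{\delta\downarrow0}\frac{f(r+\delta)-f(r)}\delta ,
\]
which equals $f'(r)$ where $f$ is differentiable. By \eqref{eq:BG},
\begin{equation}\label{eq:fplus}
f^+(r)\le A(r)\ \text{ for every }E,\qquad f^+(r)\le h(r)\,|B(x,r)|\ \text{ for }E=M .
\end{equation}

\subsection{Perimeter}

The perimeter of a measurable set $E$ is
\[
P(E)=\sup\Bigl\{\int_E\operatorname{div}X\;:\;X\text{ a compactly supported $C^1$ vector field},\ |X|\le1\Bigr\}.
\]
We use the following facts.
\begin{enumerate}
\item[(P1)] If $|E_j\triangle E|\to0$, then $P(E)\le\liminf P(E_j)$, since $P$ is a supremum of functionals continuous in $L^1$.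
\item[(P2)] $P(M\setminus E)=P(E)$, since $\int_M\operatorname{div}X=0$, and $P(E\cup F)\le P(E)+P(F)$ for disjoint $E,F$.
\item[(P3)] $P(D)=\operatorname{area}(\partial D)$ for a domain $D$, by the divergence theorem.
\item[(P4)] If $P(E)<\infty$, there are a Radon measure $\mu_E$ of total mass $P(E)$ and a Borel unit vector field $\nu_E$ with $\int_E\operatorname{div}Y=\int\langle Y,\nu_E\rangle\,d\mu_E$ for all compactly supported $C^1$ fields $Y$. The identity extends to compactly supported Lipschitz fields $Y$: mollification in charts gives smooth $Y_j\to Y$ uniformly, with $\operatorname{div}Y_j\to\operatorname{div}Y$ in $L^1$ and supports in a fixed compact set.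
\item[(P5)] If $0<|E|<|M|$, there is a smooth compactly supported field $X$ with $\int_E\operatorname{div}X>0$; in particular $P(E)>0$. Otherwise the distributional gradient of $1_E$ would vanish, and $1_E$ would be almost everywhere constant because $M$ is connected.
\end{enumerate}

The first lemma makes the cost of cutting along a sphere precise. It holds for every radius, which we need because the radius of the last ball is prescribed by its volume.

\begin{lemma}[cutting]\label{lem:cut}
Let $P(E)<\infty$, $x\in M$, $r>0$ and $f(t)=|E\cap B(x,t)|$. Then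
\begin{enumerate}
\item[(a)] $P(E\setminus B(x,r))\le\mu_E(\{d_x>r\})+f^+(r)\le P(E)+f^+(r)$;
\item[(b)] $P(E\cap B(x,r))\le P(E)+f^+(r)$;
\item[(c)] $P(B(x,r))\le h(r)\,|B(x,r)|\le A(r)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\chi$ be Lipschitz with $0\le\chi\le1$, and let $X$ be a compactly supported $C^1$ field with $|X|\le1$. By (P4) applied to $\chi X$,
\begin{equation}\label{eq:chi}
\int_E\chi\operatorname{div}X=\int_E\operatorname{div}(\chi X)-\int_E\langle\nabla\chi,X\rangle\le\mu_E(\{\chi>0\})+\int_E|\nabla\chi| .
\end{equation}
Let $\chi_\delta=\min(1,\max(0,(d_x-r)/\delta))$. It is $1/\delta$-Lipschitz and locally constant off $\{r\le d_x\le r+\delta\}$, and spheres are null, so $\int_E|\nabla\chi_\delta|\le(f(r+\delta)-f(r))/\delta$. Moreover $\{\chi_\delta>0\}=\{d_x>r\}$, and $\chi_\delta\to1_{M\setminus B(x,r)}$ almost everywhere as $\delta\to0$. Let $\delta\to0$ in \eqref{eq:chi} along a sequence that realizes $f^+(r)$, using dominated convergence on the left, and take the supremum over $X$. This gives (a). The function $1-\chi_\delta$ has the same gradient up to sign and tends to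 $1_{B(x,r)}$ almost everywhere, so \eqref{eq:chi} for $1-\chi_\delta$ gives (b). Part (c) is (b) for $E=M$, where $P(M)=0$, together with \eqref{eq:fplus} and $|B(x,r)|\le V(r)$.
\end{proof}

The profile is defined with smooth compact domains, whereas cutting out balls, possibly infinitely many, produces sets that are neither smooth nor bounded. The next lemma shows that such sets are legitimate competitors.

\begin{lemma}[relaxation]\label{lem:relax}
If $|E|=v\in(0,|M|)$ and $P(E)<\infty$, then $I(v)\le P(E)$. Hence $I(v)$ is the infimum of $P$ over all sets of finite perimeter and volume $v$. If $|M|<\infty$, then $I(v)=I(|M|-v)$.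
\end{lemma}

\begin{proof}
We approximate $E$ by bounded sets, then by domains, and finally correct the volume.

\emph{Truncation.} Fix $o\in M$ and let $m(R)=|E\cap B(o,R)|$. Since $\int_0^\infty m'\le v<\infty$, there are $R_j\to\infty$ at which $m$ is differentiable with $m'(R_j)\to0$. The sets $E_j=E\cap B(o,R_j)$ satisfy $|E_j\triangle E|\to0$ and, by Lemma~\ref{lem:cut}(b), $\limsup P(E_j)\le P(E)$. They are relatively compact because $M$ is complete.

\emph{Smoothing.} By the approximation of functions of bounded variation by mollification with a partition of unity (see for instance \cite[Prop.~1.4]{MPPP}), there is $u_j\in C_c^\infty(M)$ with $\|u_j-1_{E_j}\|_{L^1}\le1/j$ and $\int|\nabla u_j|\le P(E_j)+1/j$. Let $\delta_j=j^{-1/2}$, $j>4$. The coarea formula gives $\int_{\delta_j}^{1-\delta_j}\operatorname{area}(\{u_j=t\})\,dt\le P(E_j)+1/j$, so the levels $t\in(\delta_j,1-\delta_j)$ with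
\[
\operatorname{area}(\{u_j=t\})\le\frac{P(E_j)+1/j}{1-2\delta_j}
\]
form a set of positive measure. By Sard's theorem one of them is a regular value; let $D_j=\{u_j\ge t\}$, which is compact with smooth boundary $\{u_j=t\}$. On $D_j\setminus E_j$ we have $u_j\ge t>\delta_j$, and on $E_j\setminus D_j$ we have $1-u_j>1-t>\delta_j$. Hence $|D_j\triangle E_j|\le(1/j)/\delta_j=j^{-1/2}$. So $|D_j\triangle E|\to0$ and $\limsup\operatorname{area}(\partial D_j)\le P(E)$.

\emph{Volume correction.} Take $X$ as in (P5), let $\Phi_t$ be its flow and $\Lambda=\sup|\nabla X|$. The function $t\mapsto|\Phi_tE|$ is smooth with derivative $\int_E\operatorname{div}X>0$ at $0$, so $|\Phi_{-\tau}E|<v<|\Phi_\tau E|$ for all small $\tau>0$. Fix such a $\tau$. The Jacobians of $\Phi_{\pm\tau}$ are bounded, so the same inequalities hold for $D_j$ in place of $E$ when $j$ is large, and $|\Phi_{t_j}D_j|=v$ for some $|t_j|\le\tau$. For a tangent vector $w$, the covariant derivative in $t$ of $d\Phi_t(w)$ is $\nabla_{d\Phi_t(w)}X$, so $|d\Phi_t(w)|\le e^{\Lambda|t|}|w|$. Therefore $I(v)\le e^{(n-1)\Lambda\tau}\operatorname{area}(\partial D_j)$.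 Let $j\to\infty$ and then $\tau\to0$.

The second statement follows from (P3), and the third from the second and (P2).
\end{proof}

A first consequence is the limiting case $w\to0$ of Theorem~\ref{thm:B}(ii). It needs no isoperimetric regions, and it shows that $I$ is finite.

\begin{lemma}\label{lem:IleJ}
$I(\varepsilon)\le J(\varepsilon)$ for $0<\varepsilon<|M|$.
\end{lemma}

\begin{proof}
The function $r\mapsto|B(x,r)|$ is continuous, vanishes at $0$ and tends to $|M|$, so $|B(x,R)|=\varepsilon$ for some $R$. Let $V(s)=\varepsilon$. Then $V(R)\ge|B(x,R)|=V(s)$, so $R\ge s$, and Lemmas~\ref{lem:relax}, \ref{lem:cut}(c) and \ref{lem:model}(b) give $I(\varepsilon)\le h(R)\varepsilon\le h(s)\varepsilon=J(\varepsilon)$.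
\end{proof}

\section{Removing and adding volume}\label{sec:A}

\subsection{A good ball}

In $\mathbf R^n$, Fubini's theorem gives $\int|\Omega\cap B(x,t)|\,dx=|\Omega|\,\omega_nt^n$: averaged over the center, the volume of $\Omega$ seen by a ball grows exactly like the volume of the ball, whatever the shape of $\Omega$. So it cannot grow faster for every center. On $M$ the same computation turns the Bishop--Gromov inequality for balls centered in $\Omega$ into an inequality for $\Omega\cap B(x,t)$.

\begin{lemma}[averaging]\label{lem:average}
Let $0<|\Omega|<\infty$ and $0<s<s'$. There are $x\in M$ and $r\in(s,s')$ such that $f(t)=|\Omega\cap B(x,t)|$ is differentiable at $r$, $f(r)>0$ and $f'(r)\le h(s)f(r)$.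
\end{lemma}

\begin{proof}
Write $f_x(t)=|\Omega\cap B(x,t)|$. By Fubini's theorem
\[
F(t):=\int_Mf_x(t)\,dx=\int_\Omega|B(y,t)|\,dy\in(0,\infty),
\]
and $F/V$ is nonincreasing by the Bishop--Gromov inequality. Hence $g(x)=f_x(s')V(s)-f_x(s)V(s')$ satisfies $\int_Mg\le0$. On $Z=\{x:f_x(s)=0\}$ we have $g\ge0$, so $\int_{M\setminus Z}g\le0$; and $M\setminus Z$ has positive measure since $F(s)>0$. So there is $x$ with $f_x(s)>0$ and $f_x(s')/f_x(s)\le V(s')/V(s)$. The function $\log f_x$ is Lipschitz on $[s,s']$ and $(\log V)'=h$, so taking logarithms yields $\int_s^{s'}f_x'/f_x\,dr\le\int_s^{s'}h\,dr$. Thus $f_x'(r)/f_x(r)\le h(r)\le h(s)$ on a subset of $(s,s')$ of positive measure.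
\end{proof}

\subsection{Removing a prescribed volume}

A good ball can be removed at a cost of at most $h(s)$ per unit of volume, and Lemma~\ref{lem:average} applies again to what is left. Nothing bounds the volume of the removed piece from below, so instead of iterating we consider all subsets that can be removed at this rate and choose a maximal one. Maximality forces the next good ball to contain more than the volume still to be removed, and then a single smaller ball finishes the job.

\begin{lemma}[removal]\label{lem:remove}
Let $\Omega$ have finite volume and perimeter, $0<\varepsilon<|\Omega|$ and $0<s<s'$. There is $\Omega'\subset\Omega$ with $|\Omega'|=|\Omega|-\varepsilon$ and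
\[
P(\Omega')\le P(\Omega)+h(s)\,\varepsilon+A(s').
\]
\end{lemma}

\begin{proof}
Let $\lambda=h(s)$, and let $\mathcal C$ be the class of measurable sets $E\subset\Omega$ with
\[
|E|\le\varepsilon\qquad\text{and}\qquad P(\Omega\setminus E)\le P(\Omega)+\lambda|E| .
\]

\emph{A maximal element.} Put $E_0=\emptyset\in\mathcal C$. Given $E_j\in\mathcal C$, let $\sigma_j=\sup\{|E|:E\in\mathcal C,\ E\supset E_j\}$ and choose $E_{j+1}\in\mathcal C$ with $E_{j+1}\supset E_j$ and $|E_{j+1}|\ge\frac12(\sigma_j+|E_j|)$. Let $E_\infty=\bigcup_jE_j$. Then $|E_j|\uparrow|E_\infty|\le\varepsilon$, and (P1) gives $P(\Omega\setminus E_\infty)\le\liminf P(\Omega\setminus E_j)\le P(\Omega)+\lambda|E_\infty|$. So $E_\infty\in\mathcal C$. If $E\in\mathcal C$ contains $E_\infty$, then $|E|\le\sigma_j\le2|E_{j+1}|-|E_j|$ for all $j$, and the right side tends to $|E_\infty|$. Thus no member of $\mathcal C$ containing $E_\infty$ has larger volume.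

\emph{The last ball.} Let $\Omega_\infty=\Omega\setminus E_\infty$ and $\varepsilon'=\varepsilon-|E_\infty|\ge0$. If $\varepsilon'=0$, take $\Omega'=\Omega_\infty$. Otherwise apply Lemma~\ref{lem:average} to $\Omega_\infty$, which has volume at least $|\Omega|-\varepsilon>0$, and obtain $x$, $r\in(s,s')$ and $f(t)=|\Omega_\infty\cap B(x,t)|$. Suppose $f(r)\le\varepsilon'$. Then $E=E_\infty\cup(\Omega_\infty\cap B(x,r))$ has volume $|E_\infty|+f(r)\le\varepsilon$, and Lemma~\ref{lem:cut}(a) gives
\[
P(\Omega\setminus E)=P(\Omega_\infty\setminus B(x,r))\le P(\Omega_\infty)+f'(r)\le P(\Omega)+\lambda|E_\infty|+\lambda f(r).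
\]
So $E\in\mathcal C$, which contradicts maximality because $f(r)>0$. Hence $f(r)>\varepsilon'$, and by continuity $f(\rho)=\varepsilon'$ for some $\rho\in(0,r)$. The set $\Omega'=\Omega_\infty\setminus B(x,\rho)$ has volume $|\Omega|-\varepsilon$, and Lemma~\ref{lem:cut}(a) with \eqref{eq:fplus} gives $P(\Omega')\le P(\Omega_\infty)+A(\rho)\le P(\Omega)+\lambda\varepsilon+A(s')$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:A}}

A large radius $s$ makes the rate $h(s)$ small and the last ball expensive. The two costs balance when $V(s)=\varepsilon$, where both equal $J(\varepsilon)$. Fix this $s$.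

\emph{Decreasing the volume.} Let $0<\varepsilon<v<|M|$ and let $D$ be a domain of volume $v$. Lemmas~\ref{lem:remove} and \ref{lem:relax} give $I(v-\varepsilon)\le\operatorname{area}(\partial D)+J(\varepsilon)+A(s')$ for all $s'>s$. Letting $s'\downarrow s$ and taking the infimum over $D$, we get
\begin{equation}\label{eq:down}
I(v-\varepsilon)\le I(v)+2J(\varepsilon).
\end{equation}

\emph{Increasing the volume, $|M|<\infty$.} Adding volume to a set is removing it from the complement. For $0<v<v+\varepsilon<|M|$, the symmetry in Lemma~\ref{lem:relax} and \eqref{eq:down} give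
\[
I(v+\varepsilon)=I(|M|-v-\varepsilon)\le I(|M|-v)+2J(\varepsilon)=I(v)+2J(\varepsilon).
\]

\emph{Increasing the volume, $|M|=\infty$.} Let $D$ be a domain of volume $v$. A ball of volume $\varepsilon$ has perimeter at most $J(\varepsilon)$, as in the proof of Lemma~\ref{lem:IleJ}, but we have no control of its radius and so cannot ensure that it misses $D$. We use many balls of radius $s$ instead. The set $N=\{d(\cdot,D)\le s\}$ is compact, so $|M\setminus N|=\infty$. Let $\{x_i\}$ be a maximal subset of $M\setminus N$ whose points have mutual distances at least $2s$. The balls $B_i=B(x_i,s)$ are disjoint from each other and from $D$; in particular there are countably many. By maximality the balls $B(x_i,2s)$ cover $M\setminus N$, and $|B(x_i,2s)|\le\frac{V(2s)}{V(s)}|B_i|$ by the Bishop--Gromov inequality. Therefore $\sum_i|B_i|=\infty$. Let $j$ be the first index with $\sum_{i\le j}|B_i|\ge\varepsilon$, put $\varepsilon'=\varepsilon-\sum_{i<j}|B_i|\in(0,|B_j|]$, and choose $\rho\in(0,s]$ with $|B(x_j,\rho)|=\varepsilon'$. The disjoint union $D\cup\bigcup_{i<j}B_i\cup B(x_j,\rho)$ has volume $v+\varepsilon$.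 By (P2) and Lemma~\ref{lem:cut}(c) its perimeter is at most
\[
\operatorname{area}(\partial D)+h(s)(\varepsilon-\varepsilon')+A(\rho)\le\operatorname{area}(\partial D)+2J(\varepsilon).
\]
Lemma~\ref{lem:relax} and the infimum over $D$ give $I(v+\varepsilon)\le I(v)+2J(\varepsilon)$.

Together with \eqref{eq:down} this proves the inequality of the theorem. The H\"older bound follows from Lemma~\ref{lem:model}(c). \qed

\section{Upper barriers from the second variation}\label{sec:barrier}

In the last two sections $M$ admits isoperimetric regions in every volume. Then $I$ is continuous by Theorem~\ref{thm:A}, and positive by (P5), because the infimum is attained.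

\begin{remark}
Positivity can fail without the existence hypothesis. On $\mathbf R\times S^1$ take the metric $dt^2+\psi(t)^2d\theta^2$ with $\psi$ smooth, positive and equal to $1/|t|$ for $|t|\ge1$. It is complete, and its curvature $-\psi''/\psi$ is bounded. The band $\{T\le t\le Te^{v/2\pi}\}$ has area $v$ and boundary length at most $4\pi/T$, so $I\equiv0$.
\end{remark}

Deforming an isoperimetric region of volume $v$ gives competitors for all nearby volumes, hence a smooth function that lies above $I$ and touches it at $v$. The aim of this section is to bound its second derivative.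

\begin{proposition}\label{prop:barrier}
For each $v\in(0,|M|)$ there is $H_v\in\mathbf R$ such that for every $\eta>0$ there is a $C^2$ function $\varphi$ on a neighborhood of $v$ with $\varphi\ge I$, $\varphi(v)=I(v)$, $\varphi'(v)=H_v$ and
\begin{equation}\label{eq:barrier}
\varphi''(v)\le\frac1{I(v)}\Bigl((n-1)k-\frac{H_v^2}{n-1}\Bigr)+\eta .
\end{equation}
\end{proposition}

The bound is an equality in the model: differentiating \eqref{eq:Jprime} in $r$ gives $JJ''=(n-1)k-(J')^2/(n-1)$.

Fix an isoperimetric region $\Omega$ of volume $v$. By Lemma~\ref{lem:relax} it minimizes perimeter among all sets of finite perimeter and volume $v$, so the local regularity theory for such minimizers applies \cite{GMT,Morgan}. After changing $\Omega$ on a null set, $\partial\Omega=\Sigma\sqcup S$, where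
\begin{itemize}
\item $\Sigma$ is a smooth embedded hypersurface, relatively open in $\partial\Omega$, with constant mean curvature $H=\operatorname{div}_\Sigma\nu$ with respect to the outer unit normal $\nu$;
\item $\mu_\Omega$ is the area measure of $\Sigma$, so that $\operatorname{area}(\Sigma)=I(v)$;
\item $S$ is closed, of Hausdorff dimension at most $n-8$, and empty if $n\le7$.
\end{itemize}
Here $H$ is the sum of the principal curvatures, equal to $(n-1)/r$ for a ball of radius $r$ in $\mathbf R^n$.

If $\Sigma$ were compact, we would move it with unit normal speed and obtain \eqref{eq:barrier} with $\eta=0$. But $\Omega$ may be unbounded and $S$ may be nonempty. We therefore use speeds $u$ with compact support in $\Sigma$ that are close to $1$ and have small Dirichlet energy, since $\int|\nabla u|^2$ is the error that appears in the second variation. Cutting off in a ball of radius $r$ around a singular point costs $r^{-2}$ times the area of $\Sigma$ in that ball, so we need this area to be $O(r^{n-1})$. Theorem~\ref{thm:A} provides the bound.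

\begin{lemma}[area in small balls]\label{lem:density}
If $x\in M$ and $V(r)<v$, then $\operatorname{area}(\Sigma\cap\{d_x\le r\})\le3A(r)$.
\end{lemma}

\begin{proof}
Let $\delta=|\Omega\cap B(x,r)|\le V(r)<v$, so that $J(\delta)\le J(V(r))=A(r)$. By Theorem~\ref{thm:A}, Lemma~\ref{lem:relax}, Lemma~\ref{lem:cut}(a) and \eqref{eq:fplus},
\[
I(v)\le I(v-\delta)+2J(\delta)\le P(\Omega\setminus B(x,r))+2A(r)\le\mu_\Omega(\{d_x>r\})+3A(r).
\]
Since $I(v)=\mu_\Omega(\{d_x\le r\})+\mu_\Omega(\{d_x>r\})$, the claim follows.
\end{proof}

\begin{lemma}[cutoff functions]\label{lem:cutoff}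
There are $u_j\in C_c^\infty(\Sigma)$ with $\int_\Sigma u_j\to I(v)$, $\int_\Sigma u_j^2\to I(v)$ and $\int_\Sigma|\nabla u_j|^2\to0$.
\end{lemma}

\begin{proof}
It suffices to find, for each $\eta_1>0$, a Lipschitz function $w:\Sigma\to[0,1]$ with compact support in $\Sigma$, $\int_\Sigma(1-w)<\eta_1$ and $\int_\Sigma|\nabla w|^2<\eta_1$. Indeed, then $\int_\Sigma(1-w^2)<2\eta_1$, and mollification on $\Sigma$ approximates $w$ in $W^{1,2}(\Sigma)$ by smooth functions supported in a fixed compact set. Below, $\nabla$ is the gradient along $\Sigma$; an $L$-Lipschitz function on $M$ has $|\nabla\cdot|\le L$ almost everywhere on $\Sigma$.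

\emph{Cutoff at infinity.} Fix $o\in M$ and let $\chi=\min(1,\max(0,2-d_o/R))$. It equals $1$ on $B(o,R)$, vanishes off $B(o,2R)$ and is $1/R$-Lipschitz. Since $\Sigma$ has finite area, $\int_\Sigma|\nabla\chi|^2\le I(v)/R^2$ and $\int_\Sigma(1-\chi)\le\operatorname{area}(\Sigma\setminus B(o,R))$ are both less than $\eta_1/4$ for $R$ large. Fix such an $R$ and let $K=\{d_o\le 2R\}$, a compact set.

\emph{Cutoff near the singular set.} If $S\cap K=\emptyset$, put $w_0=1$. Otherwise $n\ge8$, and $S\cap K$ is compact with $\mathcal H^{n-3}(S\cap K)=0$ because $n-8<n-3$. So for each $\eta_2>0$ it is covered by finitely many balls $B(x_i,r_i)$ with $\sum r_i^{n-3}<\eta_2$; for $\eta_2$ small this forces $r_i\le1$ and $V(2r_i)<v$. Let $w_i=\min(1,\max(0,d_{x_i}/r_i-1))$, which vanishes on $B(x_i,r_i)$, equals $1$ off $B(x_i,2r_i)$ and is $1/r_i$-Lipschitz, and let $w_0=\min_iw_i$. At almost every point $\nabla w_0$ is one of the $\nabla w_i$. By Lemmas~\ref{lem:density} and \ref{lem:model}(c), with $C'=3\cdot2^{n-1}C$,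
\[
\int_\Sigma|\nabla w_0|^2\le\sum_i\frac{3A(2r_i)}{r_i^2}\le C'\sum_ir_i^{n-3},\qquad
\int_\Sigma(1-w_0)\le\sum_i3A(2r_i)\le C'\sum_ir_i^{n-1}.
\]
Both are at most $C'\eta_2$, which we take less than $\eta_1/4$.

Let $w=\chi w_0$. Its support in $\Sigma$ lies in $(\partial\Omega\cap K)\setminus\bigcup_iB(x_i,r_i)$, which is compact and disjoint from $S$, hence a compact subset of $\Sigma$. Finally $1-w\le(1-\chi)+(1-w_0)$ and $|\nabla w|^2\le2|\nabla\chi|^2+2|\nabla w_0|^2$, so both integrals are less than $\eta_1$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:barrier}]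
Let $u=u_j$ with $j$ so large that $\int_\Sigma u>0$. Since $\operatorname{supp}u$ is compact and $\Sigma$ is embedded and relatively open in $\partial\Omega$, a thin tubular neighborhood $U$ of a neighborhood of $\operatorname{supp}u$ in $\Sigma$ meets $\partial\Omega$ only in its zero section. Extending $u\nu$ along the normal geodesics and cutting off, we obtain a smooth field $X$ with compact support in $U$ and $X=u\nu$ on $\Sigma$. Let $\Phi_t$ be its flow, $\alpha(t)=P(\Phi_t\Omega)=\operatorname{area}(\Phi_t\Sigma)$ and $\beta(t)=|\Phi_t\Omega|$. These are smooth functions of $t$, since $\Phi_t$ moves only a compact part of $U$, where $\Omega$ is smooth.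

We recall the variation formulas \cite{BdCE}. Let $\nu_t$, $H_t$ be the normal and mean curvature of $\Sigma_t=\Phi_t\Sigma$ and let $u_t=\langle X,\nu_t\rangle$. Then $\beta'(t)=\int_{\Sigma_t}u_t$, $\alpha'(t)=\int_{\Sigma_t}H_tu_t$, and $\partial_tH_t|_{t=0}=-\Delta_\Sigma u-(|\mathrm{II}|^2+\mathrm{Ric}(\nu,\nu))u$, where $\mathrm{II}$ is the second fundamental form. Thus $\beta'(0)=\int_\Sigma u$ and $\alpha'(0)=H\beta'(0)$. In $(\alpha-H\beta)'(t)=\int_{\Sigma_t}(H_t-H)u_t$ the factor $H_t-H$ vanishes at $t=0$, so only its derivative contributes to the next order, and integration by parts gives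
\[
(\alpha-H\beta)''(0)=\int_\Sigma|\nabla u|^2-\bigl(|\mathrm{II}|^2+\mathrm{Ric}(\nu,\nu)\bigr)u^2\le\int_\Sigma|\nabla u|^2+\kappa\int_\Sigma u^2,
\]
with $\kappa=(n-1)k-H^2/(n-1)$. Here we used the Ricci bound and $|\mathrm{II}|^2\ge H^2/(n-1)$, which is the Cauchy--Schwarz inequality for the principal curvatures.

As $\beta'(0)>0$, the function $\varphi=\alpha\circ\beta^{-1}$ is smooth near $v=\beta(0)$. We have $\varphi(v)=I(v)$, and $\varphi\ge I$ by Lemma~\ref{lem:relax}. Differentiating $\alpha=\varphi\circ\beta$ gives $\alpha'=\varphi'(\beta)\beta'$ and $\alpha''=\varphi''(\beta)\beta'^2+\varphi'(\beta)\beta''$, so $\varphi'(v)=H$ and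
\[
\varphi''(v)=\frac{(\alpha-H\beta)''(0)}{\beta'(0)^2}\le\frac{\int_\Sigma|\nabla u_j|^2+\kappa\int_\Sigma u_j^2}{\bigl(\int_\Sigma u_j\bigr)^2}.
\]
By Lemma~\ref{lem:cutoff} the right side tends to $\kappa/I(v)$. This proves \eqref{eq:barrier} with $H_v=H$.
\end{proof}

\section{From barriers to the sharp modulus}\label{sec:B}

What remains is an argument about functions of one variable. Barriers from above yield concavity through the following lemma, in which the continuity given by Theorem~\ref{thm:A} is a hypothesis.

\begin{lemma}\label{lem:concave}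
Let $g$ be continuous on an open interval. Suppose that for every point $p$ there is a $C^2$ function $\varphi\ge g$ near $p$ with $\varphi(p)=g(p)$ and $\varphi''(p)<0$. Then $g$ is concave.
\end{lemma}

\begin{proof}
Otherwise there are $p_0<p_1$ such that $g$ takes a value below the affine function $L$ that agrees with $g$ at $p_0$ and $p_1$, somewhere in $[p_0,p_1]$. Then $g-L$ attains a negative minimum over $[p_0,p_1]$ at an interior point $p$. Near $p$ we have $\varphi-L\ge g-L\ge(g-L)(p)=(\varphi-L)(p)$, so $\varphi''(p)\ge0$, a contradiction.
\end{proof}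

\begin{proof}[Proof of Theorem~\ref{thm:B}(i)]
Let $[a,b]\subset(0,|M|)$, $m=\min_{[a,b]}I>0$ and $C=(n-1)k/m+1$. With $\eta=\frac12$, the barriers of Proposition~\ref{prop:barrier} at points of $(a,b)$ satisfy $\varphi''\le C-\frac12$. By Lemma~\ref{lem:concave}, $I(v)-\frac C2v^2$ is concave on $(a,b)$. Concave functions are locally Lipschitz and have one-sided derivatives.
\end{proof}

The one-sided derivatives of a concave function satisfy
\begin{equation}\label{eq:onesided}
I'_+(u)\le I'_-(u),\qquad I'_+(u)=\lim_{u'\downarrow u}I'_\pm(u'),\qquad I'_-(u)=\lim_{u'\uparrow u}I'_\pm(u'),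
\end{equation}
and these relations persist when a quadratic polynomial is added, so they hold for $I$. In particular $I'_+$ is right-continuous and $I'_-$ is left-continuous. Dividing $I(u)-I(v)\le\varphi(u)-\varphi(v)$ by $u-v$, for $u>v$ and for $u<v$, gives
\begin{equation}\label{eq:H}
I'_+(v)\le H_v\le I'_-(v).
\end{equation}

The constant $c=(n-1)\sqrt k$ is the threshold at which the bracket in \eqref{eq:barrier} changes sign: $(n-1)k-H^2/(n-1)\le0$ if and only if $|H|\ge c$. Hence:
\begin{equation}\label{eq:steep}
\text{if }|H_u|\ge c\text{ for all $u$ in an open interval, then $I$ is concave on that interval.}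
\end{equation}
Indeed, for each $\eta>0$ the barriers have $\varphi''\le\eta$, so $I(u)-\eta u^2$ is concave by Lemma~\ref{lem:concave}; let $\eta\to0$. Thus $I$ is concave where it is steep. Concavity in turn makes a positive slope steeper to the left and a negative slope steeper to the right, so steepness propagates to the end of the interval of definition.

\begin{lemma}\label{lem:propagate}
\begin{enumerate}
\item[(a)] If $I'_-(v_1)>c$, then $I$ is concave on $(0,v_1]$.
\item[(b)] If $|M|=\infty$, then $I'_+\ge-c$ on $(0,\infty)$.
\end{enumerate}
\end{lemma}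

\begin{proof}
(a) Let $(a,v_1]$ be the largest interval of this form on which $I'_->c$; here $a<v_1$ by left-continuity. For $u\in(a,v_1)$, \eqref{eq:H} and \eqref{eq:onesided} give $H_u\ge I'_+(u)=\lim_{u'\downarrow u}I'_-(u')\ge c$. By \eqref{eq:steep} and continuity, $I$ is concave on $(a,v_1]$, so $I'_-\ge I'_-(v_1)$ there. If $a>0$, then
\[
I'_-(a)\ge I'_+(a)=\lim_{u'\downarrow a}I'_-(u')\ge I'_-(v_1)>c ,
\]
and by left-continuity the interval could be enlarged. So $a=0$.

(b) Suppose $I'_+(v_0)<-c$, and let $[v_0,b)$ be the largest interval of this form on which $I'_+<-c$; here $b>v_0$ by right-continuity. For $u\in(v_0,b)$ we have $H_u\le I'_-(u)=\lim_{u'\uparrow u}I'_+(u')\le-c$. So $I$ is concave on $[v_0,b)$ and $I'_+\le I'_+(v_0)$ there. If $b<\infty$, then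
\[
I'_+(b)\le I'_-(b)=\lim_{u'\uparrow b}I'_+(u')\le I'_+(v_0)<-c ,
\]
and by right-continuity the interval could be enlarged. So $b=\infty$, and concavity gives $I(v)\le I(v_0)+I'_+(v_0)(v-v_0)$ for all $v\ge v_0$. Since $I'_+(v_0)<-c\le0$, the right side is negative for large $v$, which is impossible.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(iii)]
The function $v\mapsto I(v)+cv$ is locally Lipschitz, and by Lemma~\ref{lem:propagate}(b) its derivative is nonnegative wherever it exists.
\end{proof}

The hypothesis $|M|=\infty$ in (iii) is needed: if $k=0$ and $|M|<\infty$, as for a round sphere, then $I>0$ while $I(|M|-\varepsilon)=I(\varepsilon)\le J(\varepsilon)\to0$.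

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii)]
\emph{Increasing the volume.} Let $0<v<v+\varepsilon<|M|$. We claim that $I(v+\varepsilon)\le I(v)+J(\varepsilon)$. If $I$ gained more than $J$, it would somewhere be steeper than $J$, hence steeper than $c$, and Lemma~\ref{lem:propagate}(a) would apply. In detail, let $g(t)=I(v+t)-J(t)$ on $[0,\varepsilon]$, suppose $g(\varepsilon)>g(0)$, and let $\tau$ be a maximum point of $g$. Then $g(\tau)>g(0)$, so $\tau>0$ and the left derivative of $g$ at $\tau$ is nonnegative. This means $I'_-(v+\tau)\ge J'(\tau)>c$ by Lemma~\ref{lem:model}(a), so $I$ is concave on $(0,T]$ with $T=v+\tau$. For $0<\delta<u<T$, concavity and $I(\delta)\ge0$ give $I(u)\ge\frac{u-\delta}{T-\delta}I(T)$, hence $I(u)\ge\frac uTI(T)$. Adding this for $u=v$ and $u=\tau$ and using Lemma~\ref{lem:IleJ}, we get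
\[
I(v+\tau)\le I(v)+I(\tau)\le I(v)+J(\tau),
\]
that is, $g(\tau)\le g(0)$, a contradiction.

\emph{Decreasing the volume.} Let $0<\varepsilon<v<|M|$. If $|M|<\infty$, the symmetry of $I$ and the first step give $I(v-\varepsilon)=I(|M|-v+\varepsilon)\le I(|M|-v)+J(\varepsilon)=I(v)+J(\varepsilon)$. If $|M|=\infty$, part (iii) and Lemma~\ref{lem:model}(a) give $I(v-\varepsilon)\le I(v)+c\varepsilon\le I(v)+J(\varepsilon)$.

\emph{Optimality.} The model has $\mathrm{Ric}=-(n-1)k$, its balls are isoperimetric regions in every volume, and its profile is $J$. For each $\varepsilon>0$ we have $|J(w+\varepsilon)-J(w)|\to J(\varepsilon)$ as $w\to0$. So any modulus valid for all manifolds as in the theorem, and depending only on $n$, $k$ and $|v-w|$, is at least $J(\varepsilon)$ at $|v-w|=\varepsilon$.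
\end{proof}

The model also shows that the profile need not be Lipschitz on all of $(0,|M|)$, since $J'(\varepsilon)\to\infty$ as $\varepsilon\to0$ by \eqref{eq:Jprime}.

\begin{thebibliography}{9}

\bibitem{BdCE}
Barbosa, do Carmo and Eschenburg, Math. Z. 197 (1988).

\bibitem{GMT}
Gonzalez, Massari and Tamanini, Indiana Univ. Math. J. 32 (1983).

\bibitem{MPPP}
Miranda, Pallara, Paronetto and Preunkert, J. reine angew. Math. 613 (2007).

\bibitem{Morgan}
Morgan, Trans. AMS 355 (2003).

\bibitem{NP}
Stefano Nardulli and Pierre Pansu, \emph{A discontinuous isoperimetric profile for a complete Riemannian manifold}, arXiv:1506.04892 (2015).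

\end{thebibliography}
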